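\title{One-sided interval edge colorings of bipartite graphs with linearly many colors}

\begin{abstract}
Let $G$ be a bipartite graph with parts $X$ and $Y$. An $X$-interval coloring of $G$ is a proper edge coloring by integers in which the colors at each vertex of $X$ are consecutive. Let $\Delta_X$ and $\Delta_Y$ be the maximum degrees in the two parts. We show by a greedy argument that $\Delta_X\Delta_Y$ colors always suffice, so the number of colors needed is at most the square of the maximum degree. We then show that $\max\{\Delta_X,2048\,\Delta_Y\}$ colors suffice, by first choosing intervals that spread evenly over the colors and then choosing random bijections onto them. The linear order is best possible, and for every $\Delta\ge2$ some graph of maximum degree $\Delta$ needs $2\Delta-2$ colors.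
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, $G=(X,Y;E)$ is a finite simple bipartite graph with parts $X$ and $Y$. We assume that $E\ne\emptyset$, and we discard isolated vertices, which play no role. We write $N(v)$ for the set of neighbors of a vertex $v$, $d_x$ for the degree of $x\in X$, $\Delta_X$ and $\Delta_Y$ for the maximum degrees of the vertices of $X$ and of $Y$, and $\Delta(G)=\max\{\Delta_X,\Delta_Y\}$.

An edge coloring is \emph{proper} if edges with a common endpoint receive different colors. An \emph{$X$-interval coloring} of $G$ is a proper edge coloring by integers such that, for every $x\in X$, the colors on the edges at $x$ form an interval of integers, that is, a set of $d_x$ consecutive integers. Nothing beyond properness is required at the vertices of $Y$. Let $\chi'_{\mathrm{int}}(G,X)$ be the least $k$ such that $G$ has an $X$-interval coloring with $k$ colors. This number exists: give the vertices of $X$ pairwise disjoint intervals, which uses $|E|$ colors. The point is to bound it in terms of the degrees alone.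

The edges at one vertex have distinct colors, so $\chi'_{\mathrm{int}}(G,X)\ge\Delta(G)$. Without the interval condition $\Delta(G)$ colors suffice: embed $G$ in a $\Delta(G)$-regular bipartite multigraph and remove, one at a time, perfect matchings, which exist by Hall's theorem. If every vertex of $X$ has degree $\Delta(G)$, such a coloring by $1,\dots,\Delta(G)$ shows all colors at each $x$ and is already an $X$-interval coloring. In general the interval condition has a cost.

\begin{example}\label{ex:K32}
Let $G$ be the complete bipartite graph with $|X|=3$ and $|Y|=2$, so that $\Delta(G)=3$. With the colors $1,2,3$, each $x\in X$ sees $\{1,2\}$ or $\{2,3\}$, and hence has an edge of color $2$. These three edges would need three different endpoints in $Y$, and $Y$ has two vertices.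
\end{example}

For an upper bound, color the edges at the vertices of $X$ one vertex at a time. When $x$ is reached, at most $d_x(\Delta_Y-1)$ colors appear at its neighbors, so among $d_x(\Delta_Y-1)+1$ disjoint intervals of length $d_x$ one avoids them all and can be used at $x$ in any order. This gives $\chi'_{\mathrm{int}}(G,X)\le\Delta_X^2\Delta_Y\le\Delta(G)^3$. The argument is wasteful, because a color that appears at one neighbor of $x$ may still be used on the edge to another. It is natural to ask whether a factor $\Delta(G)$ can be saved. The following question comes from Casselgren's note~\cite{Cas}.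

\begin{quote}
\emph{Is there a constant $C$ such that $\chi'_{\mathrm{int}}(G,X)\le C\,\Delta(G)^2$ for every bipartite graph $G=(X,Y;E)$?}
\end{quote}

The answer is yes, with $C=1$.

\begin{theorem}\label{thm:quad}
$\chi'_{\mathrm{int}}(G,X)\le\Delta_X\Delta_Y\le\Delta(G)^2$.
\end{theorem}

The true order of growth is linear.

\begin{theorem}\label{thm:lin}
$\max\{\Delta_X,\Delta_Y\}\le\chi'_{\mathrm{int}}(G,X)\le\max\{\Delta_X,\,2048\,\Delta_Y\}$. Hence $\chi'_{\mathrm{int}}(G,X)\le2048\,\Delta(G)$, and $\chi'_{\mathrm{int}}(G,X)=\Delta_X$ whenever $\Delta_X\ge2048\,\Delta_Y$.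
\end{theorem}

Write $K_{D,d}$ for the complete bipartite graph with $|X|=D$ and $|Y|=d$; its vertices in $X$ have degree $d$ and its vertices in $Y$ have degree $D$.

\begin{proposition}\label{prop:lower}
If all vertices of $X$ have degree $d$ and all vertices of $Y$ have degree $D$, then $\chi'_{\mathrm{int}}(G,X)\ge d\lceil D/d\rceil$, with equality for $G=K_{D,d}$. In particular, for every $\Delta\ge2$ there is a graph $G$ with $\Delta(G)=\Delta$ and $\chi'_{\mathrm{int}}(G,X)\ge2\Delta-2$.
\end{proposition}

Thus, for $\Delta\ge2$, the maximum of $\chi'_{\mathrm{int}}(G,X)$ over graphs with $\Delta(G)=\Delta$ lies between $2\Delta-2$ and $\min\{\Delta^2,2048\Delta\}$. The smallest constant $C'$ with $\chi'_{\mathrm{int}}(G,X)\le C'\Delta(G)$ for all $G$ lies between $2$ and $2048$; we do not determine it.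

Proposition~\ref{prop:lower} is proved in Section~\ref{sec:lower} and Theorem~\ref{thm:quad} in Section~\ref{sec:greedy}. Section~\ref{sec:load} reduces Theorem~\ref{thm:lin} to two statements about a quantity called the load, and these are proved in Sections~\ref{sec:bij} and~\ref{sec:int}.

\section{Biregular graphs and the lower bound}\label{sec:lower}

The number $\chi'_{\mathrm{int}}(G,X)$ counts distinct colors, and these need not be consecutive. Gaps can always be closed.

\begin{lemma}\label{lem:gaps}
If $G$ has an $X$-interval coloring with $k$ colors, then it has one with the colors $1,\dots,k$.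
\end{lemma}

\begin{proof}
Let $c_1<\dots<c_k$ be the colors used, and replace $c_j$ by $j$. Distinct colors stay distinct. The colors at a vertex $x\in X$ are consecutive integers that are all used, so they are consecutive terms of the list $c_1,\dots,c_k$, and their images are consecutive.
\end{proof}

In Example~\ref{ex:K32} every interval had to contain the color $2$. In general every interval of length $d$ has to contain a multiple of $d$.

\begin{proof}[Proof of Proposition~\ref{prop:lower}]
Take an $X$-interval coloring with $k$ colors; by Lemma~\ref{lem:gaps} the colors are $1,\dots,k$. Count the edges whose color is a multiple of $d$. Each $x\in X$ sees $d$ consecutive colors, so it has exactly one such edge, and there are $|X|$ such edges in all. Each $y\in Y$ has at most $\lfloor k/d\rfloor$ of them, since there are $\lfloor k/d\rfloor$ multiples of $d$ in $\{1,\dots,k\}$ and each appears at most once at $y$. So $|X|\le\lfloor k/d\rfloor\,|Y|$. Counting all edges from both sides gives $d|X|=D|Y|$, hence $D/d\le\lfloor k/d\rfloor$. The right side is an integer, so $\lceil D/d\rceil\le\lfloor k/d\rfloor\le k/d$, that is, $k\ge d\lceil D/d\rceil$.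

For $K_{D,d}$, let $Y=\{y_0,\dots,y_{d-1}\}$ and split $X$ into $\lceil D/d\rceil$ groups of size at most $d$. If the $g$th group is $\{x_0,\dots,x_{s-1}\}$ with $s\le d$, give the edge $x_ay_b$ the color $(g-1)d+1+\big((a+b)\bmod d\big)$; these are rows of a Latin square of order $d$. Each vertex of the $g$th group sees exactly the colors $(g-1)d+1,\dots,gd$. At $y_b$, edges from one group have different colors because the indices $a$ are distinct modulo $d$, and edges from different groups have colors in disjoint ranges. At most $d\lceil D/d\rceil$ colors are used.

Finally let $\Delta\ge2$ and $G=K_{\Delta,\Delta-1}$. Then $\Delta(G)=\Delta$, and $1<\Delta/(\Delta-1)\le2$, so $d\lceil D/d\rceil=2(\Delta-1)$.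
\end{proof}

\section{One vertex at a time: the quadratic bound}\label{sec:greedy}

Suppose that the edges at some vertices of $X$ are colored and $x$ is the next vertex. Call a pair $(y,c)$ with $y\in N(x)$ \emph{forbidden} if the color $c$ already appears at $y$. The cubic bound looks for an interval that meets no forbidden pair. It is enough to find one that meets few.

\begin{example}\label{ex:greedy}
Let $d_x=2$, $\Delta_Y=2$, $N(x)=\{y_1,y_2\}$, and let the palette be $\{0,1,2,3\}$. Suppose that color $1$ appears at $y_1$ and color $2$ at $y_2$. Every two consecutive colors of the palette include $1$ or $2$, so no interval is free. But the window $\{0,1\}$ contains only the forbidden pair $(y_1,1)$, and we may color $xy_1$ with $0$ and $xy_2$ with $1$. Whatever the colors at $y_1,y_2$, there are at most two forbidden pairs, so one of the windows $\{0,1\}$, $\{2,3\}$ contains at most one, and a single pair rules out only one of the two bijections from $N(x)$ to the window.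
\end{example}

For general degrees we use Hall's theorem: a bipartite graph with parts $P$ and $W$ of equal size has a perfect matching if and only if every $S\subseteq P$ has at least $|S|$ neighbors in $W$.

\begin{lemma}\label{lem:greedy}
Let $X_0\subseteq X$, suppose that the edges at the vertices of $X_0$ are properly colored with integers, and let $x\in X\setminus X_0$. Then the edges at $x$ can be colored with $d_x$ consecutive integers from $\{0,\dots,d_x\Delta_Y-1\}$ so that the coloring remains proper.
\end{lemma}

\begin{proof}
Let $d=d_x$. Each $y\in N(x)$ has at most $\Delta_Y-1$ colored edges, since $xy$ is not colored. So there are at most $d(\Delta_Y-1)$ forbidden pairs. The windows $W_j=\{jd,\dots,(j+1)d-1\}$, $0\le j<\Delta_Y$, partition $\{0,\dots,d\Delta_Y-1\}$, so for some $j$ at most $d(\Delta_Y-1)/\Delta_Y<d$ forbidden pairs have their color in $W_j$.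

Let $H$ be the bipartite graph with parts $N(x)$ and $W_j$ whose edges are the pairs that are not forbidden. It is a complete bipartite graph with parts of size $d$ from which fewer than $d$ edges are missing. If $H$ had no perfect matching, some $S\subseteq N(x)$ with $|S|=a$, $1\le a\le d$, would have at most $a-1$ neighbors in $W_j$. Then all pairs between $S$ and at least $d-a+1$ colors are missing, and
\[
a(d-a+1)=d+(a-1)(d-a)\ge d,
\]
a contradiction. Color each edge $xy$ with the partner of $y$ in a perfect matching of $H$. The colors at $x$ are exactly $W_j$, and no forbidden pair is used.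
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:quad}]
Apply Lemma~\ref{lem:greedy} to the vertices of $X$ in any order. All colors lie in $\{0,\dots,\Delta_X\Delta_Y-1\}$.
\end{proof}

\begin{remark}\label{rem:sharp}
The palette in Lemma~\ref{lem:greedy} cannot be shortened. Let $x$ have degree $d$, and let each $y\in N(x)$ have $\Delta_Y-1$ further neighbors of degree $1$, whose edges are colored $d-1,\,2d-1,\dots,(\Delta_Y-1)d-1$. Any $d$ consecutive integers in $\{0,\dots,d\Delta_Y-2\}$ contain a number congruent to $-1$ modulo $d$, which is one of these colors, and it is forbidden at every neighbor of $x$. So a bound below $\Delta_X\Delta_Y$ cannot come from extending an arbitrary partial coloring; the earlier choices must be coordinated.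
\end{remark}

\section{The load, and the plan for the linear bound}\label{sec:load}

An $X$-interval coloring consists of two kinds of data: an interval $I_x$ of length $d_x$ for each $x$, and a bijection $\pi_x\colon N(x)\to I_x$ that gives the edge $xy$ the color $\pi_x(y)$. It is proper at $x$ automatically, and proper at $y$ when $\pi_x(y)\ne\pi_{x'}(y)$ for distinct $x,x'\in N(y)$. We choose all intervals first and all bijections afterwards, so we need a measure of how good a family of intervals is before any edge is colored.

Let $X'\subseteq X$, and for $x\in X'$ let $I_x$ be a set of $d_x$ integers. The \emph{load} of the color $c$ at $y\in Y$ is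
\[
\ell(y,c)=\sum_{x\in N(y)\cap X',\ c\in I_x}\frac1{d_x}.
\]
If $\pi_x$ is a uniformly random bijection $N(x)\to I_x$, the edge $xy$ receives a given color $c\in I_x$ with probability $1/d_x$. So $\ell(y,c)$ is the expected number of edges between $y$ and $X'$ that receive the color $c$. When all loads are small, collisions are locally rare, and the bijections exist.

\begin{proposition}\label{prop:B}
Let $X'\subseteq X$, and for $x\in X'$ let $I_x$ be a set of $d_x$ integers. If $\ell(y,c)\le\frac1{16}$ for all $y\in Y$ and all colors $c$, then there are bijections $\pi_x\colon N(x)\to I_x$ $(x\in X')$ with $\pi_x(y)\ne\pi_{x'}(y)$ whenever $x\ne x'$ are vertices of $X'$ adjacent to $y$.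
\end{proposition}

\begin{example}\label{ex:large}
Suppose that $d_x\ge16\,\Delta_Y$ for all $x\in X$. Take $X'=X$ and $I_x=\{0,\dots,d_x-1\}$. Each load is a sum of at most $\Delta_Y$ terms, each at most $1/(16\Delta_Y)$, so Proposition~\ref{prop:B} gives $\chi'_{\mathrm{int}}(G,X)=\Delta_X$.
\end{example}

For smaller degrees the intervals must be spread out. Each $x\in N(y)\cap X'$ contributes $1/d_x$ to $d_x$ colors, so $\sum_c\ell(y,c)=|N(y)\cap X'|\le\Delta_Y$. With a palette of $T\ge2048\,\Delta_Y$ colors the average load at $y$ is at most $1/2048$, which leaves room. The difficulty is to keep the maximum small at all $y$ at once. For very small degrees this is impossible, because a single vertex $x$ already forces loads of at least $1/d_x$. But vertices of bounded degree are exactly those for which Lemma~\ref{lem:greedy} needs only a palette linear in $\Delta_Y$, so they can be left to the end.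

\begin{proposition}\label{prop:A}
Let $T=\max\{\Delta_X,2048\,\Delta_Y\}$ and $X'=\{x\in X:d_x>2048\}$. There are intervals $I_x\subseteq\{0,\dots,T-1\}$ with $|I_x|=d_x$ $(x\in X')$ such that $\ell(y,c)\le\frac1{16}$ for all $y\in Y$ and all colors $c$.
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:lin} from Propositions~\ref{prop:B} and~\ref{prop:A}]
The lower bound was noted in Section~\ref{sec:intro}. For the upper bound, take the intervals of Proposition~\ref{prop:A} and the bijections of Proposition~\ref{prop:B}, and color each edge $xy$ with $x\in X'$ by $\pi_x(y)$. This is a proper coloring of the edges at $X'$ in which $x$ sees exactly $I_x\subseteq\{0,\dots,T-1\}$. Each remaining vertex has $d_x\Delta_Y\le2048\,\Delta_Y\le T$, so Lemma~\ref{lem:greedy} extends the coloring, one vertex at a time, with colors in $\{0,\dots,T-1\}$. Thus $\chi'_{\mathrm{int}}(G,X)\le T\le2048\,\Delta(G)$. If $\Delta_X\ge2048\,\Delta_Y$, both bounds equal $\Delta_X$.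
\end{proof}

\section{From small load to bijections}\label{sec:bij}

We prove Proposition~\ref{prop:B}. Choose the bijections $\pi_x\colon N(x)\to I_x$, $x\in X'$, independently and uniformly at random; the probability space is the set of all tuples $\pi=(\pi_x)_{x\in X'}$ with the uniform measure. For $y\in Y$, distinct $x,x'\in N(y)\cap X'$ and $c\in I_x\cap I_{x'}$, the \emph{collision}
\[
A=A(\{x,x'\},y,c)=\{\pi:\pi_x(y)=c=\pi_{x'}(y)\}
\]
has probability $1/(d_xd_{x'})$. Its \emph{entries} are the triples $(x,y,c)$ and $(x',y,c)$. We must show that with positive probability no collision occurs.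

The collisions with a given entry $(x,z,b)$ are the events $A(\{x,w\},z,b)$ with $w\in N(z)\cap X'$, $w\ne x$ and $b\in I_w$. Their total probability is at most
\begin{equation}\label{eq:entry}
\frac1{d_x}\sum_{w\in N(z)\cap X',\ b\in I_w}\frac1{d_w}=\frac{\ell(z,b)}{d_x}\le\frac1{16\,d_x}.
\end{equation}
A local lemma asks that the events which can influence $A$ have small total probability. Independence is too coarse for this. There are $d_x^2$ triples $(x,z,b)$ with $z\in N(x)$ and $b\in I_x$, so \eqref{eq:entry} bounds the total probability of the collisions involving $\pi_x$ only by $d_x/16$. Most of these dependences, however, are in our favor.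

\begin{example}\label{ex:perm}
Let $\sigma$ be a uniformly random bijection between two sets of size $d\ge2$, so that $\mathbb P(\sigma(y)=c)=1/d$. Condition on $\sigma(z)\ne b$. If $z\ne y$ and $b\ne c$, then
\[
\mathbb P\big(\sigma(y)=c\mid\sigma(z)\ne b\big)=\frac{\frac1d-\frac1{d(d-1)}}{\frac{d-1}d}=\frac{d-2}{(d-1)^2}<\frac1d ,
\]
because $d(d-2)<(d-1)^2$. If exactly one of $z=y$, $b=c$ holds, then $\sigma(y)=c$ implies $\sigma(z)\ne b$, and the conditional probability is $\frac1d\big/\frac{d-1}d=\frac1{d-1}>\frac1d$. So avoiding $\sigma(z)=b$ can make $\sigma(y)=c$ more likely only when the pairs $(z,b)$ and $(y,c)$ share a coordinate.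
\end{example}

The lopsided form of the Lov\'asz Local Lemma uses exactly this one-sided information. It is due to Erd\H{o}s and Spencer~\cite{ES}; we use the general weighted form as in~\cite{AS}. For an event $B$ let $\overline B$ be its complement.

\begin{theorem}[Lopsided Local Lemma]\label{thm:lop}
Let $\Gamma$ be a graph on a finite set of events, and let $\Gamma(A)$ be the set of neighbors of $A$. Suppose that $\mathbb P\big(A\mid\bigcap_{B\in\mathcal S}\overline B\big)\le\mathbb P(A)$ for every event $A$ and every set $\mathcal S$ of events that contains neither $A$ nor a neighbor of $A$ and satisfies $\mathbb P\big(\bigcap_{B\in\mathcal S}\overline B\big)>0$. If there are numbers $\lambda_A\in[0,1)$ with $\mathbb P(A)\le\lambda_A\prod_{B\in\Gamma(A)}(1-\lambda_B)$ for all $A$, then with positive probability no event occurs.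
\end{theorem}

Following Example~\ref{ex:perm}, call two distinct collisions \emph{adjacent} if some entry $(w,y,c)$ of one and some entry $(w,z,b)$ of the other have the same first coordinate and satisfy $z=y$ or $b=c$. The relation is symmetric and defines $\Gamma$.

\begin{lemma}\label{lem:neg}
Let $A$ be a collision, let $\mathcal S$ be a set of collisions none of which is equal or adjacent to $A$, and let $\Omega=\bigcap_{B\in\mathcal S}\overline B$. If $\Omega\ne\emptyset$, then $\mathbb P(A\mid\Omega)\le\mathbb P(A)$.
\end{lemma}

\begin{proof}
Let $A=A(\{x,x'\},y,c)$. For $(u,v)\in I_x\times I_{x'}$ put $A_{u,v}=\{\pi:\pi_x(y)=u,\ \pi_{x'}(y)=v\}$. These $d_xd_{x'}$ sets partition the space, and $A=A_{c,c}$. We show that, inside $\Omega$, the part $A$ is the smallest.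

Fix $(u,v)$. For $\pi\in A\cap\Omega$ define $\pi'$ by exchanging the values $c$ and $u$ in $\pi_x$, exchanging the values $c$ and $v$ in $\pi_{x'}$, and leaving the other bijections unchanged; an exchange of $c$ with itself does nothing. Then $\pi'\in A_{u,v}$, and $\pi\mapsto\pi'$ is injective, since repeating the exchanges recovers $\pi$.

We claim that $\pi'\in\Omega$. Suppose that $\pi'\in B$ for some $B\in\mathcal S$, and let $(w,z,b)$ be an entry of $B$, so that $\pi'_w(z)=b$. We show that $\pi_w(z)=b$. If $w\notin\{x,x'\}$, or $w=x$ and $u=c$, or $w=x'$ and $v=c$, then $\pi_w=\pi'_w$. Let $w=x$ and $u\ne c$. Since $B$ is not adjacent to $A$, we have $z\ne y$ and $b\ne c$. The bijections $\pi_x$ and $\pi'_x$ differ only at $y$ and at $y_1=\pi_x^{-1}(u)$, and $\pi'_x(y_1)=c\ne b=\pi'_x(z)$ gives $z\ne y_1$. Hence $\pi_x(z)=\pi'_x(z)=b$. The case $w=x'$, $v\ne c$ is the same with $x',v$ in place of $x,u$. So both entries of $B$ hold for $\pi$, that is, $\pi\in B$, which contradicts $\pi\in\Omega$.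

Therefore $|A\cap\Omega|\le|A_{u,v}\cap\Omega|$ for all $(u,v)$. Summing over the $d_xd_{x'}$ pairs gives $d_xd_{x'}|A\cap\Omega|\le|\Omega|$, and the measure is uniform, so $\mathbb P(A\mid\Omega)\le1/(d_xd_{x'})=\mathbb P(A)$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:B}]
Let $A$ have entries $(x,y,c)$ and $(x',y,c)$. A collision adjacent to $A$ has an entry $(x,z,b)$ or $(x',z,b)$ with $z=y$ or $b=c$. There are $2d_x-1$ triples $(x,z,b)$ with $z\in N(x)$, $b\in I_x$, and $z=y$ or $b=c$. By \eqref{eq:entry}, the collisions having one of them as an entry have total probability at most $(2d_x-1)/(16d_x)<\frac18$, and the same holds for $x'$. So $\sum_{B\in\Gamma(A)}\mathbb P(B)\le\frac14$; this is where the bound $\frac1{16}$ on the load is used.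

Put $\lambda_A=2\,\mathbb P(A)$. Since $1/d_x\le\ell(y,c)\le\frac1{16}$, we have $\lambda_A=2/(d_xd_{x'})<1$. Using $\prod_j(1-a_j)\ge1-\sum_ja_j$ for $a_j\in[0,1]$,
\[
\lambda_A\prod_{B\in\Gamma(A)}(1-\lambda_B)\ge2\,\mathbb P(A)\Big(1-2\sum_{B\in\Gamma(A)}\mathbb P(B)\Big)\ge\mathbb P(A).
\]
By Lemma~\ref{lem:neg} and Theorem~\ref{thm:lop}, some tuple $\pi$ lies in no collision. If $\pi_x(y)=\pi_{x'}(y)$ for distinct $x,x'\in N(y)\cap X'$, the common value $c$ lies in $I_x\cap I_{x'}$ and $\pi\in A(\{x,x'\},y,c)$. So $\pi$ has the required property.
\end{proof}

\section{Intervals with small load}\label{sec:int}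

We prove Proposition~\ref{prop:A}. To give the intervals a common grid, we group the vertices by degree, up to a factor $2$, and work in a palette $\{0,\dots,K-1\}$ whose length is a power of $2$. For a power of two $r\le K$, the \emph{$r$-cells} are the $K/r$ intervals $\{jr,\dots,(j+1)r-1\}$, $0\le j<K/r$. A vertex $x$ with $r/2<d_x\le r$ will be assigned an $r$-cell, and $I_x$ will lie in it. Such a vertex contributes less than $2/r$ to a load. If $y$ has $n$ neighbors of this kind, the fair share of a cell is $nr/K$ of them. An excess of $s$ vertices over a constant multiple of the fair share costs $2s/r$ in the load, and these costs have to be summable over $r=2^i$. An excess of order $\log r$ will do. Two tools are available.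

\begin{theorem}[Beck--Fiala~\cite{BF}]\label{thm:BF}
If every element of a finite set system lies in at most $t\ge1$ sets, then the elements can be assigned signs $\pm1$ so that the sum over every set has absolute value less than $2t$.
\end{theorem}

\begin{theorem}[Symmetric Local Lemma; Erd\H{o}s--Lov\'asz, Spencer]\label{thm:sym}
Suppose that each of finitely many events has probability at most $p$ and is mutually independent of all but at most $D_0$ of the other events. If $e\,p\,(D_0+1)\le1$, then with positive probability no event occurs.
\end{theorem}

Neither tool gives what we want directly. Suppose that each vertex picks one of all $K/r$ cells at random. The event that a cell $Q$ is overfull for $y$ depends on up to $\Delta_Y$ choices, each of which affects up to $r\cdot K/r$ such events. Theorem~\ref{thm:sym} then asks for $p$ of order $1/(\Delta_YK)$, and the exponential tail bound used below reaches this with an excess of order $\log K$; the cost $(\log K)/r$ is not small when $r$ is small compared with $\log K$. Alternatively, Theorem~\ref{thm:BF} halves a set of vertices evenly for all $y$ at once, and repeated halving distributes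 the vertices to cells with an excess of $2r$. This does not depend on $K$, but it costs $2r\cdot2/r=4$ in the load.

We combine the two. Halving stops at blocks of length $r^2$. A block has $r$ cells, so its excess $2r$ adds only $2$ to the expected number of vertices per cell. Inside a block every count is polynomial in $r$, so random choice needs an excess of order $\log r$ only.

\begin{lemma}\label{lem:class}
Let $K$ and $r=2^i$ be powers of $2$ with $r\le K$ and $\Delta_Y\le K$. Let $Z\subseteq X$ be a set of vertices of degree at most $r$, and put $n(y)=|N(y)\cap Z|$. One can assign an $r$-cell to each vertex of $Z$ so that, for every $y\in Y$ and every $r$-cell $Q$, the number of vertices of $N(y)\cap Z$ assigned to $Q$ is at most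
\[
2\,n(y)\frac rK+7+3i .
\]
\end{lemma}

\begin{proof}
Let $L=\min\{r^2,K\}$. This is a power of $2$ with $r\le L\le K$, so $r$ divides $L$ and $L$ divides $K$. Divide $\{0,\dots,K-1\}$ into $K/L$ \emph{blocks} of $L$ consecutive integers; each block is a union of $L/r$ cells.

\emph{Distribution to blocks.} Let $Z'\subseteq Z$. Each $x\in Z'$ lies in $d_x\le r$ of the sets $N(y)\cap Z'$, $y\in Y$. Theorem~\ref{thm:BF} with $t=r$ splits $Z'$, by sign, into two parts whose numbers of elements in $N(y)$ differ by less than $2r$, so each part has at most $\frac12|N(y)\cap Z'|+r$ elements in $N(y)$, for every $y$. Start from $Z$ and split every part again, for $\log_2(K/L)$ rounds. After $s$ rounds each part has at most $n(y)/2^s+2r$ elements in $N(y)$, by induction, since $\frac12\big(n(y)/2^s+2r\big)+r=n(y)/2^{s+1}+2r$. We obtain a partition of $Z$ into $K/L$ sets $Z_J$, which we index by the blocks $J$, with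
\begin{equation}\label{eq:block}
n_J(y):=|N(y)\cap Z_J|\le n(y)\frac LK+2r .
\end{equation}
If $L=K$ there is one block, no splitting, and $n_J(y)=n(y)$.

\emph{Choice of cells.} Each $x\in Z_J$ chooses one of the $L/r$ cells of $J$ uniformly at random, independently of all other vertices. For $y\in Y$ and a cell $Q\subseteq J$, let $M(y,Q)$ be the number of vertices of $N(y)\cap Z_J$ that choose $Q$; only vertices of $Z_J$ can choose $Q$. It is binomial with $n_J(y)$ trials, success probability $r/L$ and mean $m=n_J(y)r/L$. We have
\[
m\le n(y)\frac rK+2 .
\]
Indeed, if $L=r^2$ this is \eqref{eq:block} multiplied by $r/L$, as $2r\cdot r/L=2$, and if $L=K$ then $m=n(y)r/K$. Let $F(y,Q)$ be the event $M(y,Q)>s(y)$, where $s(y)=2n(y)r/K+7+3i$. Since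
\[
\mathbb E\,e^{M(y,Q)}=\Big(1+(e-1)\frac rL\Big)^{n_J(y)}\le e^{(e-1)m}\le e^{2m},
\]
Markov's inequality applied to $e^{M(y,Q)}$ gives
\[
\mathbb P\big(F(y,Q)\big)\le e^{2m-s(y)}\le e^{4-7-3i}=e^{-3-3i}.
\]

\emph{Dependence.} If $n_J(y)=0$, the events $F(y,Q)$ with $Q\subseteq J$ are impossible, and we discard them. Otherwise $F(y,Q)$ is determined by the choices of the vertices in $N(y)\cap Z_J$, so it is mutually independent of the events that involve none of these choices. The events that do involve one are the $F(y',Q')$ with $Q'\subseteq J$ and $y'$ adjacent to a vertex of $N(y)\cap Z_J$. There are at most $n_J(y)\,r$ choices for $y'$ and $L/r$ for $Q'$. By \eqref{eq:block} and $n(y)\le\Delta_Y\le K$ we have $n_J(y)\le L+2r$, so the number of these events, including $F(y,Q)$ itself, is at most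
\[
n_J(y)\,L\le(L+2r)L\le(r^2+2r)r^2\le3r^4=3\cdot16^i .
\]
Since $e^2>3$ and $e^3>16$,
\[
e\cdot e^{-3-3i}\cdot3\cdot16^i=\frac3{e^2}\Big(\frac{16}{e^3}\Big)^i<1 .
\]
By Theorem~\ref{thm:sym} there are choices for which no event $F(y,Q)$ occurs.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:A}]
Let $K$ be the largest power of $2$ with $K\le T$. Then $K>T/2\ge1024\,\Delta_Y$. Partition $X'$ into $X_\infty=\{x\in X':d_x>K\}$ and the classes
\[
X_i=\{x\in X:2^{i-1}<d_x\le2^i\},\qquad i\ge12,\quad2^i\le K .
\]
These cover $X'\setminus X_\infty$, because such a vertex has $2^{11}<d_x\le K$ and $K$ is a power of $2$. Let $n_i(y)=|N(y)\cap X_i|$ and $n_\infty(y)=|N(y)\cap X_\infty|$, so that $n_\infty(y)+\sum_in_i(y)\le\Delta_Y$.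

For $x\in X_\infty$ put $I_x=\{0,\dots,d_x-1\}$, as in Example~\ref{ex:large}; this lies in the palette because $d_x\le\Delta_X\le T$. For each class $X_i$ apply Lemma~\ref{lem:class} with $r=2^i$ and $Z=X_i$, and let $I_x$ consist of the first $d_x$ elements of the cell assigned to $x$.

Fix $y$ and $c$. The vertices of $X_\infty$ contribute at most $n_\infty(y)/K$ to $\ell(y,c)$. If $x\in X_i$ and $c\in I_x$, then $c<K$, the cell assigned to $x$ is the unique $2^i$-cell that contains $c$, and $1/d_x<2/2^i$. By Lemma~\ref{lem:class},
\[
\ell(y,c)\le\frac{n_\infty(y)}K+\sum_{i\ge12,\ 2^i\le K}\frac2{2^i}\Big(2n_i(y)\frac{2^i}K+7+3i\Big)\le\frac{4\Delta_Y}K+\sum_{i\ge12}\frac{2(7+3i)}{2^i}.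
\]
The first term is less than $4/1024$. With $i=12+j$, and with $\sum_{j\ge0}2^{-j}=\sum_{j\ge0}j2^{-j}=2$, the series equals
\[
2^{-11}\sum_{j\ge0}(43+3j)2^{-j}=\frac{86+6}{2048}=\frac{46}{1024}.
\]
So $\ell(y,c)<\frac{50}{1024}<\frac1{16}$.
\end{proof}

This completes the proof of Theorem~\ref{thm:lin}.

\begin{remark}\label{rem:const}
Lemma~\ref{lem:class} holds for all $i\ge0$; the degree threshold enters only through the last series. With threshold $1024$ the series would start at $i=11$ and equal $2^{-10}\sum_{j\ge0}(40+3j)2^{-j}=\frac{86}{1024}>\frac1{16}$, so $2048$ is the smallest power of $2$ for which these estimates work. The constant in Theorem~\ref{thm:lin} is then dictated by Lemma~\ref{lem:greedy}, which needs $2048\,\Delta_Y$ colors for a vertex of degree $2048$.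
\end{remark}

\begin{thebibliography}{9}

\bibitem{AS}
Alon and Spencer, \emph{The Probabilistic Method}, Chapter~5.

\bibitem{BF}
J.~Beck and T.~Fiala, ``Integer-making'' theorems, \emph{Discrete Appl. Math.} 3 (1981).

\bibitem{Cas}
Carl Johan Casselgren, A note on one-sided interval edge colorings of bipartite graphs, arXiv:2106.13985 (2021).

\bibitem{ES}
P.~Erd\H{o}s and J.~Spencer, Lopsided Lov\'asz Local Lemma and Latin transversals, \emph{Discrete Appl. Math.} 30 (1991).

\end{thebibliography}
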